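# The least disagreement bound for couplings of many random variables

## 1. Total variation, couplings, and disagreement bounds

**Definition (total variation).** For random variables $X,Y$, put
$$d_{\mathrm{TV}}(X,Y)=\sup_A|\mathbb P(X\in A)-\mathbb P(Y\in A)|.$$
It depends only on the two laws $P,Q$, so we also write $d_{\mathrm{TV}}(P,Q)$.

For laws on a countable set we compute it by
$$d_{\mathrm{TV}}(P,Q)=1-\sum_\omega \min(P(\omega),Q(\omega)).\tag{1}$$
Indeed, $P(A)-Q(A)$ is largest for $A=\{P>Q\}$, where it equals $\sum_\omega (P(\omega)-\min(P(\omega),Q(\omega)))=1-\sum_\omega\min(P(\omega),Q(\omega))$, and the supremum of $Q(A)-P(A)$ is the same number by symmetry. If $P,Q$ have densities $p,q$ with respect to a common measure $\mu$, the same argument gives $d_{\mathrm{TV}}(P,Q)=1-\int\min(p,q)\,d\mu$.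

*Example.* If $P$ is uniform on $\{2,3\}$ and $Q$ is uniform on $\{1,3\}$, the only common atom is $3$, with mass $\frac12$ under both. So $d_{\mathrm{TV}}(P,Q)=\frac12$.

**Definition (coupling).** A coupling of a collection $(X_i)_{i\in I}$ of random variables is a family of random variables on a common probability space such that each one has the same law as the corresponding $X_i$. We use the same letters $X_i$ for the coupled variables.

*Example.* Let $X,Y$ be fair coins. Tossing them independently is a coupling with $\mathbb P(X\ne Y)=\frac12$. Tossing one coin and setting $X=Y$ is a coupling with $\mathbb P(X\neq Y)=0$.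

In every coupling of two variables $\mathbb P(X\neq Y)\ge d_{\mathrm{TV}}(X,Y)$, because $\mathbb P(X\in A)-\mathbb P(Y\in A)\le \mathbb P(X\in A,\,Y\notin A)\le\mathbb P(X\ne Y)$. The textbook maximal coupling attains equality for a single pair. We ask how much is lost when all pairs of a large collection have to be served by one coupling.

**Definition (disagreement bound).** A function $f:[0,1]\to[0,1]$ is a disagreement bound if for every finite collection $\mathcal S$ of real random variables there exists a coupling of $\mathcal S$ such that
$$\mathbb P(X\neq Y)\le f\big(d_{\mathrm{TV}}(X,Y)\big)\qquad\text{for all }X,Y\in\mathcal S.$$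

*Example.* The constant $f=1$ is a disagreement bound. The constant $f=0$ is not: the constants $X=0$, $Y=1$ differ in every coupling.

Note what the definition does not ask: $f$ need not be monotone or continuous. Its value at $x$ is constrained only by pairs at distance exactly $x$. This will matter.

**Definition (weak disagreement bound).** Call $f:[0,1]\to[0,1]$ a weak disagreement bound if the requirement is made only for finite collections of $N\ge2$ variables whose pairwise distances are all equal to one number $x$, and only on average: there must be a coupling for which the average of $\mathbb P(X\ne Y)$ over ordered pairs of different members is at most $f(x)$.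

*Example.* Three variables uniform on $\{2,3\}$, $\{1,3\}$, $\{1,2\}$ form such a collection, with $x=\frac12$. Every disagreement bound is a weak one.

Now put
$$F(x)=\frac{2x}{1+x},\qquad 1-F(x)=\frac{1-x}{1+x},\qquad x\in[0,1].$$
It is known that $F$ is a disagreement bound; in fact, any countable collection of real random variables has a coupling with $\mathbb P(X\neq Y)\le F(d_{\mathrm{TV}}(X,Y))$ for all pairs. We prove the finite case in Section 3. The question, taken from Omer Angel and Yinon Spinka, "Pairwise optimal coupling of multiple random variables", arXiv:1903.00632 (2019), is whether this function can be beaten anywhere: *is every disagreement bound pointwise at least $F$?* The answer is yes.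

**Theorem 1.** Every disagreement bound $f$ satisfies $f(x)\ge F(x)$ for all $x\in[0,1]$.

## 2. Two laws, and the laws uniform on $\{1,\dots,n\}\setminus\{j\}$

Two variables at distance $x$ tell us only that $f(x)\ge x$. This is less than $F(x)$ for $0<x<1$, and since the maximal coupling exists, two variables cannot say more.

Three variables already do better. Take $P_1,P_2,P_3$ uniform on $\{2,3\},\{1,3\},\{1,2\}$, at mutual distance $\frac12$. In any coupling, almost surely $X_j\ne j$ for each $j$, so the three values cannot all be equal, and at most one of the three pairs agrees. Averaging, $\mathbb P(X_j\neq X_l)$ has mean at least $\frac23$ over pairs. Hence $f(\frac12)\ge\frac23=F(\frac12)$, which is the sharp value.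

The same works for $n\ge 2$ laws, $P_j$ uniform on $\{1,\dots,n\}\setminus\{j\}$. Two of them share $n-2$ atoms of mass $\frac1{n-1}$, so the distance is $x=\frac1{n-1}$. No point lies in all the supports, so the equivalence relation "$X_j=X_l$" on the $n$ indices has at least two classes. If one class has size $m\le n-1$, it leaves at least $m(n-m)\ge n-1$ pairs disagreeing. So at most $\binom n2-(n-1)=\binom{n-1}2$ pairs agree, a fraction
$$\frac{n-2}{n}=\frac{1-x}{1+x}=1-F(x).$$
Thus $f(1/m)\ge F(1/m)$ for every integer $m\ge1$, by hand. But $f$ is not assumed monotone, so these values say nothing about other $x$. For general $x$ we need another family.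

The part worth keeping is the mechanism: we bounded agreement outcome by outcome, using only *which points lie in which supports*.

## 3. A coupling by a common list of proposals

Before looking for lower bounds, let us see why $F$ is a disagreement bound. This also shows what a bad collection should look like.

**Proposition 2.** $F$ is a disagreement bound.

*Proof.* Let $P_1,\dots,P_N$ be the laws, $\mu=\sum_jP_j$, and $p_j=dP_j/d\mu$, chosen with values in $[0,1]$, which is possible because $P_j\le\mu$. Let $(\omega_t,h_t)_{t\ge1}$ be i.i.d. with law $(\mu/N)\otimes\mathrm{Unif}[0,1]$. Think of $\omega_t$ as the $t$-th proposal, made to everybody; index $j$ accepts it if $h_t<p_j(\omega_t)$. Let $T_j=\min\{t:h_t<p_j(\omega_t)\}$ and $X_j=\omega_{T_j}$.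

A proposal is accepted by $j$ with probability $\frac1N\int p_j\,d\mu=\frac1N>0$, so $T_j<\infty$ almost surely. We use a general fact: in an i.i.d. sequence, the first term lying in a set $E$ of positive probability $\varepsilon$ lies in a subset $B\subset E$ of probability $\beta$ with probability $\sum_{t\ge1}(1-\varepsilon)^{t-1}\beta=\beta/\varepsilon$. Hence
$$\mathbb P(X_j\in B)=\frac{\frac1N\int_Bp_j\,d\mu}{1/N}=P_j(B),$$
so this is a coupling.

Now fix $j\ne l$ and $d=d_{\mathrm{TV}}(P_j,P_l)$. Look at the first $t$ with $h_t<\max(p_j,p_l)(\omega_t)$, the first proposal accepted by at least one of the two. If also $h_t<\min(p_j,p_l)(\omega_t)$, both accept it, so $T_j=T_l$ and $X_j=X_l$. By the general fact this has probability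
$$\frac{\int\min(p_j,p_l)\,d\mu}{\int\max(p_j,p_l)\,d\mu}=\frac{1-d}{1+d}=1-F(d),$$
since $\int\min(p_j,p_l)\,d\mu=1-d$ and $\min+\max=p_j+p_l$ integrates to $2$. So $\mathbb P(X_j\ne X_l)\le F(d)$. $\blacksquare$

Imagine many laws, uniform on sets $A_j$ of density $1-x$ that look independent of each other. Heuristically, the first proposal is taken by a fraction $1-x$ of the indices, the second by a fraction $1-x$ of the rest, and so on. The classes of agreeing indices then have relative sizes $(1-x)x^{s-1}$, $s=1,2,\dots$, and the fraction of agreeing pairs is about
$$\sum_{s\ge1}\big((1-x)x^{s-1}\big)^2=\frac{(1-x)^2}{1-x^2}=\frac{1-x}{1+x}=1-F(x).$$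
This suggests the plan: find supports for which *no* coupling can do better than these class sizes.

## 4. From coverage of indices to agreement of pairs

**Definition (coverage).** Let $(A_j)$ be a finite family of sets. The coverage of a finite set $I$ of points is the fraction of indices $j$ with $I\cap A_j\neq\emptyset$.

*Example.* For $A_j=\{1,\dots,n\}\setminus\{j\}$, a single point of $\{1,\dots,n\}$ has coverage $\frac{n-1}n$, and any two distinct points have coverage $1$.

If the $A_j$ were independent of density $1-x$, a set of $s$ points would be missed by $A_j$ with probability about $x^s$, so its coverage would be about $1-x^s$. Suppose that *every* $s$-point set has coverage at most about $1-x^s$. In a fixed outcome of a coupling with $X_j\in A_j$, let $c_i$ be the fraction of indices $j$ with $X_j=i$. The indices using the $s$ most popular points are covered by those points, so the $s$ largest $c_i$ add up to at most about $1-x^s$. The next lemma turns this into a bound on $\sum_ic_i^2$, the fraction of agreeing pairs. Its content is majorization: among sequences with controlled partial sums, the geometric one has the largest sum of squares.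

**Lemma 3.** Let $x\in(0,1)$, $\eta\ge0$, and $1\ge c_1\ge c_2\ge\dots\ge c_M\ge0$. Put $C_s=c_1+\dots+c_s$. If $C_s\le1-x^s+\eta$ for $1\le s\le M$, then
$$\sum_{s=1}^Mc_s^2\le1-F(x)+2\eta.$$

*Proof.* Let $v_s=(1-x)x^{s-1}$ and $u_s=v_1+\dots+v_s=1-x^s$, and put $c_{M+1}=0$. The aim is to replace one factor $c_s$ by $v_s$, then the other, each time by summation by parts so that the hypothesis on partial sums can be used. For the first replacement,
$$\sum_{s=1}^Mc_s^2=\sum_{s=1}^MC_s(c_s-c_{s+1})\le\sum_{s=1}^M(u_s+\eta)(c_s-c_{s+1})=\sum_{s=1}^Mv_sc_s+\eta c_1.$$
The first equality holds because $c_s$ is multiplied in total by $C_s-C_{s-1}=c_s$ (with $C_0=0$). The inequality uses $c_s-c_{s+1}\ge0$. The last equality is the same summation by parts for $u_s$, together with the telescoping sum $\sum_s(c_s-c_{s+1})=c_1$.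

For the second replacement we use that $v_s$ is decreasing and positive:
$$\sum_{s=1}^Mv_sc_s=\sum_{s=1}^{M-1}C_s(v_s-v_{s+1})+C_Mv_M\le\sum_{s=1}^{M-1}(u_s+\eta)(v_s-v_{s+1})+(u_M+\eta)v_M=\sum_{s=1}^Mv_s^2+\eta v_1.$$
Since $c_1,v_1\le1$, we get $\sum_sc_s^2\le\sum_{s\ge1}v_s^2+2\eta=\frac{1-x}{1+x}+2\eta$. $\blacksquare$

So we want many sets $A_j$ with two properties:

1. the laws on them have all pairwise distances *exactly* $x$;
2. every set of $s$ points has coverage at most about $1-x^s$.

## 5. Random subsets and full products: what each one misses

**Independent random subsets.** The first thing to try is to take $A_1,\dots,A_N$ independent, uniform among the $k$-subsets of $\{1,\dots,n\}$ with $k\approx(1-x)n$, and $P_j$ uniform on $A_j$. By (1), $d_{\mathrm{TV}}(P_j,P_l)=1-|A_j\cap A_l|/k$. The size $|A_j\cap A_l|$ is random and varies from pair to pair (for $0<k<n$), so in general property 1 fails.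

Being close to $x$ is of no use. Consider the function equal to $F$ except at one point $x_0\in(0,1)$, where it is $0$. A collection having no pair at distance exactly $x_0$ cannot show that this is not a disagreement bound, since the coupling of Proposition 2 satisfies all the inequalities asked of that collection. Distances must be hit exactly.

**All functions.** Exact distances come from exact independence, that is, from product spaces. Take $x=\frac12$. Let the points be all functions $g:\{1,\dots,N\}\to\{0,1\}$, let $A_j=\{g:g(j)=1\}$, and let $P_j$ be uniform on $A_j$. Then $|A_j|=2^{N-1}$ and $|A_j\cap A_l|=2^{N-2}$, so all distances are exactly $\frac12$.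

But property 2 fails completely: the constant function $1$ lies in every $A_j$, and any $g$ together with its complement $1-g$ has coverage $1$. This failure is not an artifact of our method. Choose $g$ uniformly and set $X_j=g$ if $g(j)=1$, and $X_j=1-g$ otherwise. For $h\in A_j$,
$$\mathbb P(X_j=h)=\mathbb P(g=h)+\mathbb P(g=1-h)=2^{-(N-1)},$$
so $X_j\sim P_j$. And $X_j=X_l$ exactly when $g(j)=g(l)$, so $\mathbb P(X_j\ne X_l)=\frac12$ for all $j\ne l$. This collection gives only $f(\frac12)\ge\frac12$, no more than two variables do.

The trouble is that there are too many points: with all functions available, some of them conspire. We want a small family of functions $g$ in which two coordinates $(g(j),g(l))$ are still exactly uniform. Affine functions $g(t)=at+b$ over a prime field $\mathbb F_q$ do this: two values at distinct places determine $g$, and every pair of values occurs. There are only $q^2$ of them for $q$ indices. So there are at most $q^{2r}$ nonempty sets of at most $r$ points, few enough for a union bound against error probabilities exponentially small in $q$ times the square of the deviation.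

One more ingredient is needed. If we set $A_j=\{g:g(j)\in S\}$ with one fixed nonempty $S$, a constant function $g=b$ with $b\in S$ lies in every $A_j$. So we let $S$ depend on $j$, at random. *The algebra makes pairs exact whatever the $S_j$ are, and the randomness of the $S_j$ only has to produce property 2, where errors are allowed.*

## 6. Affine functions over $\mathbb F_q$ with random value sets

**Theorem 4.** Let $x\in(0,1)$, let $q$ be prime, let $r\ge1$ be an integer, and put
$$\eta=\max\Big\{\tfrac{3r^2}{2q}+\sqrt{\tfrac{2r\ln q}{q}},\;x^{r}\Big\}.$$
There are $q$ laws $(P_j)_{j\in\mathbb F_q}$ on a common finite set of reals with $d_{\mathrm{TV}}(P_j,P_l)=x$ exactly for all $j\ne l$, such that for every coupling $(X_j)_{j\in\mathbb F_q}$ with $X_j\sim P_j$,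
$$\frac1{q(q-1)}\sum_{j\ne l}\mathbb P(X_j\ne X_l)\;\ge\;F(x)-2\eta .$$
Taking $r=\lceil \ln q/(2\ln(1/x))\rceil$ gives $\eta=O_x(\ln q/\sqrt q)$.

*Proof.*

**Step 1: the sets.** This step builds sets whose pairwise intersections are exactly known. Let $k=\lceil(1-x)q\rceil$, so $1\le k\le q$. For each $j\in\mathbb F_q$ let $S_j\subset\mathbb F_q$ be a set of size $k$, to be chosen in Step 2. Points are pairs $(a,b)\in\mathbb F_q^2$, identified with the affine functions $g(t)=at+b$. Put
$$A_j=\{(a,b)\in\mathbb F_q^2:\ aj+b\in S_j\}.$$
For each $a$ there are exactly $k$ admissible $b$, so $|A_j|=qk$. For $j\ne l$ the linear map $(a,b)\mapsto(aj+b,\,al+b)$ has determinant $j-l\ne0$, so it is a bijection of $\mathbb F_q^2$. It carries $A_j\cap A_l$ onto $S_j\times S_l$, hence $|A_j\cap A_l|=k^2$.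

*Example.* Let $q=3$, $x=\frac12$, so $k=2$. With $S_0=\{0,1\}$ and $S_1=\{0,2\}$ we have $(a,b)\in A_0\cap A_1$ iff $b\in\{0,1\}$ and $a+b\in\{0,2\}$. The solutions are $(0,0),(2,0),(2,1),(1,1)$, which are $k^2=4$ points.

**Step 2: choosing the $S_j$.** This step provides property 2 for sets of at most $r$ points. Put $\tau=\sqrt{2r\ln q/q}$. We claim that the $S_j$ can be chosen so that for every $1\le s\le r$ and every set $I$ of $s$ distinct points,
$$\frac1q\,\#\{j: I\cap A_j\ne\emptyset\}\le 1-x^s+\frac{3r^2}{2q}+\tau.\tag{2}$$

Choose the $S_j$ independently, each uniform among the $k$-subsets of $\mathbb F_q$. Fix $I=\{g_1,\dots,g_s\}$ and let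
$$Z_j=\mathbf 1[I\cap A_j\neq\emptyset]=\mathbf 1\big[S_j\cap\{g_1(j),\dots,g_s(j)\}\ne\emptyset\big].$$
The variable $Z_j$ depends only on $S_j$, so the $Z_j$ are independent.

*Few bad indices.* Call $j$ good if $g_1(j),\dots,g_s(j)$ are distinct. Two distinct affine functions agree at no more than one $j$: the equation $(a-a')j=b'-b$ has one solution if $a\ne a'$, and none if $a=a'$, $b\neq b'$. So at most $\binom s2\le s^2/2$ indices are not good.

*Missing probability at a good index.* For good $j$ we show
$$\mathbb P(Z_j=0)\ge x^s-\frac{s^2}q.\tag{3}$$
If $x<s/q$, then $x^s-s^2/q\le x-s^2/q<s/q-s^2/q\le0$, and (3) is trivial.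

If $x\ge s/q$, then $k<(1-x)q+1$ gives $q-k>xq-1\ge s-1$, so $q-k\ge s$. The complement of $S_j$ is a uniform $(q-k)$-subset, and $Z_j=0$ means that it contains $s$ given distinct elements. Hence
$$\mathbb P(Z_j=0)=\prod_{a=0}^{s-1}\frac{q-k-a}{q-a}\ge\prod_{a=0}^{s-1}\frac{q-k-a}{q}\ge\Big(x-\frac sq\Big)^s\ge x^s-\frac{s^2}{q}.$$
The first inequality holds because the numerators are positive. The second uses $q-k-a\ge xq-1-(s-1)=xq-s\ge0$. The third uses $|y^s-z^s|\le s|y-z|$ for $y,z\in[0,1]$, which follows from $y^s-z^s=(y-z)\sum_{a=0}^{s-1}y^az^{s-1-a}$. This proves (3).

*Expectation.* A good $j$ has $\mathbb E Z_j\le1-x^s+s^2/q$. At the other indices, at most $s^2/2$ of them, $\mathbb EZ_j\le1$. Since $1-x^s+s^2/q\ge0$,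
$$\mathbb E\Big[\frac1q\sum_jZ_j\Big]\le1-x^s+\frac{s^2}q+\frac{s^2}{2q}\le1-x^s+\frac{3r^2}{2q}.$$

*Concentration and union bound.* Hoeffding's inequality says that an average of $q$ independent $[0,1]$-valued variables exceeds its mean by at least $\tau$ with probability at most $e^{-2q\tau^2}$. Here $e^{-2q\tau^2}=e^{-4r\ln q}=q^{-4r}$, so (2) fails for the given $I$ with probability at most $q^{-4r}$. The number of nonempty sets of at most $r$ points is at most $(q^2)^r$, because each is the image of some function $\{1,\dots,r\}\to\mathbb F_q^2$. Since $q^{2r}q^{-4r}<1$, with positive probability (2) holds for all $I$ at once. Fix such $S_j$.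

**Step 3: the laws.** This step makes all distances exactly $x$ although $k$ is rounded. The uniform law on $A_j$ would give distance $1-k^2/(qk)=1-k/q$, which need not be $x$. So we choose the point mass to make the overlap right, and place the leftover mass where it can never help agreement.

Take distinct real numbers representing the $q^2$ points together with $q$ extra private atoms $*_j$, $j\in\mathbb F_q$. Let $P_j$ give mass $w=(1-x)/k^2$ to each point of $A_j$ and the remaining mass to $*_j$. The mass on $A_j$ is $wqk=(1-x)q/k\le1$ because $k\ge(1-x)q$, so $P_j$ is a probability measure. For $j\ne l$, the only common atoms of $P_j$ and $P_l$ are the points of $A_j\cap A_l$, each with mass $w$ under both. By (1),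
$$d_{\mathrm{TV}}(P_j,P_l)=1-w\,|A_j\cap A_l|=1-wk^2=x.$$
In the example $q=3$, $x=\frac12$: $w=\frac18$, the private atom has mass $\frac14$, and the distance is $1-\frac48=\frac12$.

**Step 4: bounding agreement in a fixed outcome.** This step applies Lemma 3. Let $(X_j)$ be any coupling. Almost surely $X_j\in A_j\cup\{*_j\}$ for all $j$; fix such an outcome. For each of the $M=q^2$ points $i$ let $n_i=\#\{j:X_j=i\}$ and $c_i=n_i/q$. A private atom is a possible value for one index only, so it never produces agreement between different indices. The fraction of ordered pairs $j\ne l$ with $X_j=X_l$ is therefore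
$$\frac{\sum_in_i(n_i-1)}{q(q-1)}\le\sum_i\frac{n_i^2}{q^2}=\sum_ic_i^2,\tag{4}$$
because $n_i-1\le n_i(q-1)/q$ when $n_i\le q$.

Relabel the points so that $c_1\ge c_2\ge\dots\ge c_M\ge0$ and let $C_s=c_1+\dots+c_s$. We check the hypothesis of Lemma 3:
$$C_s\le1-x^s+\eta\qquad(1\le s\le M).\tag{5}$$
For $s\le r$: $C_s$ is the fraction of indices $j$ for which $X_j$ is one of the top $s$ points. For each such $j$ the set $A_j$ contains that point. So $C_s$ is at most the coverage of the set of these $s$ points, and (2) applies. For $s>r$ we need no information: $C_s\le1=(1-x^s)+x^s\le1-x^s+x^r\le1-x^s+\eta$. This is why $x^r$ appears in $\eta$.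

Also $c_1\le1$. Lemma 3 and (4) show that in almost every outcome the fraction of agreeing ordered pairs is at most $1-F(x)+2\eta$. Taking expectations,
$$\frac1{q(q-1)}\sum_{j\ne l}\mathbb P(X_j=X_l)\le1-F(x)+2\eta,$$
which is the claimed inequality.

**Step 5: the choice of $r$.** This step balances the two terms in $\eta$. Take $r=\lceil\ln q/(2\ln(1/x))\rceil\ge1$. Then $x^r\le q^{-1/2}=O(\ln q/\sqrt q)$. Moreover $r=O_x(\ln q)$, so $\sqrt{2r\ln q/q}=O_x(\ln q/\sqrt q)$ and $\frac{3r^2}{2q}=O_x\big((\ln q)^2/q\big)=O_x(\ln q/\sqrt q)$, the last because $\ln q/\sqrt q$ is bounded. Hence $\eta=O_x(\ln q/\sqrt q)$. $\blacksquare$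

## 7. The lower bound $f\ge F$ and the classification

*Proof of Theorem 1.* Let $f$ be a disagreement bound.

For $x=0$, $f(0)\ge0=F(0)$. For $x=1$, the constants $X=0$, $Y=1$ have $d_{\mathrm{TV}}=1$ and differ with probability $1$ in every coupling, so $f(1)\ge1=F(1)$.

Let $0<x<1$ and let $q$ be prime. Apply the definition to the finite collection of Theorem 4, with $r=\lceil \ln q/(2\ln(1/x))\rceil$. All distances equal $x$, so there is a coupling with $\mathbb P(X_j\ne X_l)\le f(x)$ for all $j\neq l$. Averaging over ordered pairs and using Theorem 4,
$$f(x)\ge F(x)-O_x\Big(\frac{\ln q}{\sqrt q}\Big)\qquad\text{for every prime }q.$$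
Let $q\to\infty$ along the primes. $\blacksquare$

**Corollary 5.** A function $f:[0,1]\to[0,1]$ is a disagreement bound if and only if $f\ge F$ pointwise. The lower bound remains true if the definition is weakened to require the inequality only for collections in which all pairwise distances are equal, and only on average over pairs; that is, every weak disagreement bound also satisfies $f\ge F$.

*Proof.* If $f$ is a disagreement bound, then $f\ge F$ by Theorem 1. Now let $f$ be a weak disagreement bound and reread that proof. For $0<x<1$ it used only an average over the pairs of a collection whose distances all equal $x$. For $x=1$ it used a collection of two variables, where the average is the single value $\mathbb P(X\neq Y)$. For $x=0$ it used nothing. So $f\ge F$ again.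

Conversely, $F$ is a disagreement bound by Proposition 2. If $f\ge F$, the same couplings satisfy $\mathbb P(X\ne Y)\le F(d_{\mathrm{TV}}(X,Y))\le f(d_{\mathrm{TV}}(X,Y))$, so $f$ is a disagreement bound. $\blacksquare$

Thus $F$ is the pointwise least disagreement bound. By Theorem 4, for each $x\in(0,1)$ its optimality at $x$ is witnessed, up to $O_x(\ln N/\sqrt N)$ and already on average over pairs, by collections of $N$ laws ($N$ prime) all at mutual distance exactly $x$.
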